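# Groupings for colorings of pairs over $\Sigma^0_2$-bounding

## 1. Groupings, tested on easy colorings

Color the pairs of natural numbers with two colors. Instead of an infinite set whose pairs all have one color, we ask for something milder: infinitely many finite blocks, one after another, each "large" in a prescribed sense, such that between any two blocks only one color occurs. Nothing is required inside a block, and different pairs of blocks may use different colors. The question comes from Ludovic Patey and Keita Yokoyama, "The proof-theoretic strength of Ramsey's theorem for pairs and two colors", arXiv:1601.00050 (2016): does the principle "such blocks always exist" prove any $\Pi^1_1$ sentence that $\Sigma^0_2$-bounding does not already prove?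

The first guess is no: blocks are finite, and finite objects should cost no arithmetic beyond bounding. We fix the definitions and test the guess by hand. We work in second-order arithmetic.

**Definition (largeness notion).** A largeness notion is a collection $\mathsf L\subseteq[\mathbb N]^{<\mathbb N}$ of finite sets that is closed under supersets and such that every infinite set $X\subseteq\mathbb N$ has a finite subset in $\mathsf L$.

For example $\{F:|F|\ge 2\}$ is a largeness notion, and so is $\{F\neq\emptyset:|F|>\min F\}$. For the latter, if $G\supseteq F$ then $|G|\ge|F|>\min F\ge\min G$, and the first $\min X+1$ elements of an infinite $X$ form a set in it.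

**Definition (grouping).** Write $F<G$ if $\max F<\min G$. Given $f:[\mathbb N]^2\to k$ and $\mathsf L$, an $\mathsf L$-grouping for $f$ is a sequence $F_0<F_1<F_2<\cdots$ of finite sets in $\mathsf L$ such that for all $i<j$ there is a color $c<k$ with $f(x,y)=c$ for all $x\in F_i$, $y\in F_j$. The principle $\mathrm{GP}^2_2$ says that for every largeness notion $\mathsf L$ and every $f:[\mathbb N]^2\to2$ there is an infinite $\mathsf L$-grouping for $f$. The principle $\mathrm{GP}^2_{<\infty}$ says the same for every $k\ge1$ and every $f:[\mathbb N]^2\to k$.

Take $f(x,y)=x+y \bmod 2$ and $\mathsf L=\{F:|F|\ge2\}$. Put $F_i=\{4i,4i+2\}$ for even $i$ and $F_i=\{4i+1,4i+3\}$ for odd $i$. Each block has a single parity, so $f$ is constant on $F_i\times F_j$, and this is a grouping. Its blocks do not come from one parity class. This freedom is the heart of the proof below.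

Now the tests.

Suppose $\mathsf L$ consists of all nonempty finite sets. Then $F_i=\{i\}$ is a grouping for every $f$.

Suppose $f(x,y)=c(x)$ for some $c:\mathbb N\to 2$. One of the two classes, call it $X$, is infinite. Choose blocks $F_0<F_1<\cdots$ inside $X$ one after another: the infinite set $X\cap(\max F_{i-1},\infty)$ has a finite subset in $\mathsf L$. (If that subset is empty, then $\mathsf L$ contains all finite sets, and we take a singleton.) Then $f$ is constant on $F_i\times F_j$. The case $f(x,y)=d(y)$ is identical, with $X$ an infinite class of $d$.

In these cases the grouping is even computable from $f$ and $\mathsf L$. So there is a bolder guess: groupings can always be computed, and no new sets are needed. That is false (Theorem 3). New sets must be added to a model, and the question becomes whether adding them can destroy $\Sigma^0_2$-bounding.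

## 2. Conservation, complexity of groupings, and optimality

$\mathsf{RCA_0}$ is the usual base system. $\mathrm B\Sigma^0_2$ is the scheme: if $\forall x<a\,\exists y\,\psi(x,y)$ with $\psi\in\Sigma^0_2$, then some $b$ satisfies $\forall x<a\,\exists y<b\,\psi(x,y)$. A theory $T\supseteq S$ is $\Pi^1_1$-conservative over $S$ if every $\Pi^1_1$ sentence provable in $T$ is provable in $S$. $\mathsf{WKL}$ says that every infinite tree $T\subseteq2^{<\mathbb N}$ has a path. $\mathsf{COH}$ says that for every sequence $(R_x)$ of sets there is an infinite $C$ such that for each $x$ one of $C\cap R_x$, $C\setminus R_x$ is finite. A coloring $f$ is stable if $\lim_y f(x,y)$ exists for each $x$.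

**Theorem 1.** $\mathsf{RCA_0}+\mathrm B\Sigma^0_2+\mathrm{GP}^2_{<\infty}+\mathsf{WKL}+\mathsf{COH}$ is $\Pi^1_1$-conservative over $\mathsf{RCA_0}+\mathrm B\Sigma^0_2$. In particular, every $\Pi^1_1$ sentence provable in $\mathsf{RCA_0}+\mathrm B\Sigma^0_2+\mathrm{GP}^2_2$ is provable in $\mathsf{RCA_0}+\mathrm B\Sigma^0_2$.

Kreuzer's theorem says that $\mathsf{RCA_0}+\mathrm{GP}^2_2$ proves $\mathrm B\Sigma^0_2$. With it, the $\Pi^1_1$ consequences of $\mathsf{RCA_0}+\mathrm{GP}^2_2$ are exactly those of $\mathsf{RCA_0}+\mathrm B\Sigma^0_2$.

**Theorem 2.** Let $f:[\omega]^2\to k$ be computable and let $\mathsf L$ be a computable largeness notion (for all infinite $X\subseteq\omega$).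

(a) If $f$ is stable, there is an infinite $\mathsf L$-grouping $G$ with $G'\le_T\emptyset'$.

(b) In general, if $\mathbf d\gg\mathbf 0'$ (that is, $\mathbf d$ computes a path through every $\emptyset'$-computable infinite subtree of each $k^{<\omega}$), there is an infinite $\mathsf L$-grouping $G$ with $G'\le_T\mathbf d$.

**Theorem 3.** $\mathrm{GP}^2_2$ fails in the $\omega$-model of computable sets. Since $\mathrm{GP}^2_2$ is a $\Pi^1_2$ sentence, "$\Pi^1_1$" cannot be replaced by "$\Pi^1_2$" in Theorem 1, even if full induction is added to the base theory.

## 3. A computable coloring with no computable grouping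

We prove Theorem 3 first. It needs only elementary computability, and it refutes the bolder guess.

**Step 1: the coloring.** The purpose is to spoil, for each $e$, the sequence computed by $\varphi_e$. Let $\mathsf L=\{F:|F|\ge2\}$. Each $e$ may hold a claim, a pair $a_e<a'_e$. At stage $y$ go through $e=0,\dots,y-1$ in order. If $e$ has no claim and there is $i\le y$ such that $\varphi_e(i)$ converges within $y$ steps to the canonical index of a set whose two least elements $a<a'$ are $<y$ and belong to no claim of any $e'<e$, then $e$ claims $(a,a')$ for the least such $i$, and all claims of $e''>e$ meeting $\{a,a'\}$ are canceled. After this, for $x<y$, let $f(x,y)=1$ if $x=a'_e$ for some current claim, and $f(x,y)=0$ otherwise. Then $f$ is computable. Current claims are pairwise disjoint, because a new claim avoids the claims of smaller indices and cancels those of larger indices that it meets.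

**Step 2: claims settle.** We show that each $e$ acts (makes a claim) only finitely often. A claim of $e$ is canceled only when some $e'<e$ acts. So the number of actions of $e$ is at most one more than the total number of actions of the $e'<e$, and this is finite by induction on $e$.

**Step 3: $\varphi_e$ does not compute a grouping.** Suppose $\varphi_e$ computes an infinite $\mathsf L$-grouping $(F_i)$. Wait until all $e'<e$ have acted for the last time. Their claims contain finitely many numbers, so all but finitely many $F_i$ are disjoint from them, and no claim of $e$ is canceled any more. So $e$ eventually holds a permanent claim $(a,a')$, and by construction $a,a'\in F_i$ for some $i$. For all large $y$ we have $f(a',y)=1$. Also $f(a,y)=0$: by disjointness $a$ belongs to no other current claim, and in the claim of $e$ it is the first element. Taking $y\in F_j$ with $j$ large, $f$ is not constant on $F_i\times F_j$, a contradiction.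

**Step 4: logical form.** Hence $\mathrm{GP}^2_2$ fails in the $\omega$-model of computable sets, which satisfies $\mathsf{RCA_0}$, $\mathrm B\Sigma^0_2$ and full induction. $\mathrm{GP}^2_2$ has the form $\forall\mathsf L,f\,[\exists X(\ldots)\vee\exists G(\ldots)]$ with arithmetical matrices, where $\exists X(\ldots)$ expresses that $\mathsf L$ is not a largeness notion. So it is a $\Pi^1_2$ sentence, provable from $\mathsf{RCA_0}+\mathrm{GP}^2_2$ but not from $\mathsf{RCA_0}$ with full induction. This proves Theorem 3. $\square$

## 4. Jumps and tame sets in a model of $\mathrm I\Sigma_1$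

To prove Theorem 1 we start with a countable model in which a $\Pi^1_1$ sentence fails and add groupings without changing the numbers and without losing $\mathrm B\Sigma^0_2$. This section collects the arithmetic for that.

Throughout, $M$ is the first-order part of a model and $M\models\mathrm I\Sigma_1$. "Finite" means coded in $M$, and "infinite" means unbounded in $M$. The classes $\Sigma_n(Z)$, $\Pi_n(Z)$, $\Delta_n(Z)$ allow number parameters. Write $M[Z]=(M,\Delta_1(Z))$. We use these textbook facts.

* $M[Z]\models\mathsf{RCA_0}$ iff $M\models\mathrm I\Sigma_1(Z)$; and then $M[Z]\models\mathrm B\Sigma^0_2$ iff $M\models\mathrm B\Sigma_2(Z)$.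
* $\mathrm I\Sigma_1(Z)$ implies $\mathrm B\Sigma_1(Z)$ and bounded $\Sigma_1(Z)$-comprehension: the part of a $\Sigma_1(Z)$ set below a number is coded. So a nonempty bounded $\Sigma_1(Z)$ or $\Pi_1(Z)$ set has a least and a greatest element.
* $\mathrm I\Sigma_1$ proves that exponentiation is total, and it has a $\Delta_1$ truth definition for $\Delta_0$ formulas with a coded set as parameter.
* In a model of $\mathsf{RCA_0}$ every infinite set is enumerated increasingly along all of $M$.

A set $X\subseteq M$ is *regular* if every initial segment $X\upharpoonright s$ is coded. A *tree* is a set of strings closed under initial segments. An infinite tree in $r^{<M}$ has nodes of every length, since the strings of length at most $n$ have bounded codes. A function is identified with its graph, and we use a pairing with $\langle i,c\rangle\ge i$. So $\rho\in r^n$ determines the first $n$ bits of the graph of any function extending it. Call this $0$–$1$ string $\hat\rho\in2^n$. If $\rho\sqsubseteq\rho'$ then $\hat\rho\sqsubseteq\hat\rho'$.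

**Normal form.** There is a $\Delta_1$ predicate $U(e,\tau)$ on $0$–$1$ strings $\tau$, monotone in $\tau$ (if $U(e,\tau)$ and $\tau\sqsubseteq\tau'$, then $U(e,\tau')$), such that for each $\Sigma_1$ formula $\varphi(x,X)$ there is a standard $n$ with
$$\varphi(x,X)\leftrightarrow\exists s\,U(\langle n,x\rangle,X\upharpoonright s)\qquad\text{for all }x\in M\text{ and all regular }X\subseteq M.\tag{1}$$
Let $\theta_n(x,y,X)$ be the $n$-th $\Delta_0$ formula and $t_n(x,y)$ a bound on the bits of $X$ that it can query. Let $U(\langle n,x\rangle,\tau)$ say that there is $y\le|\tau|$ with $t_n(x,y)\le|\tau|$ and $\theta_n(x,y,\tau)$. The truth definition makes this $\Delta_1$. Monotonicity and (1) are immediate, since $\theta_n(x,y,X)$ and $\theta_n(x,y,X\upharpoonright s)$ agree once $s\ge t_n(x,y)$. Number parameters of $\varphi$ are absorbed into $x$ by pairing.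

For regular $X$ put $X'=\{e:\exists s\,U(e,X\upharpoonright s)\}$. Write $U^Z(e,\tau)$ for $U(e,(Z\upharpoonright|\tau|)\oplus\tau)$. By monotonicity, for regular $Z,X$:
$$e\in(Z\oplus X)'\iff\exists n\;U^Z(e,X\upharpoonright n).\tag{2}$$

**Definition (tame).** $Q\subseteq M$ is tame if $M\models\mathrm I\Delta_0(Q)+\mathrm B\Sigma_1(Q)$.

If $M=\omega$, every $Q$ is tame. Section 5 has a tame set that violates $\mathrm I\Sigma_1(Q)$. Let $Q$ be tame. We use the following consequences.

First, by $\mathrm B\Sigma_1(Q)$ the class $\Delta_1(Q)$ is closed under Boolean operations and bounded quantification.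

Second, bounded parts of $\Delta_1(Q)$ sets are coded. Let $A$ and its complement be given by $\exists y\,\alpha(x,y)$ and $\exists y\,\beta(x,y)$ with $\alpha,\beta\in\Delta_0(Q)$. Given $a$, $\mathrm B\Sigma_1(Q)$ bounds witnesses for $\alpha\vee\beta$ for all $x<a$. So $A\cap[0,a)$ is defined by a $\Delta_0(Q)$ formula $\theta$. By $\mathrm I\Delta_0(Q)$ on $i\le a$, with parameter $2^a$, there is $c<2^i$ coding $\{x<i:\theta(x)\}$.

Third, therefore $\Delta_1(Q)$ sets are regular, and the least number principle and induction hold for $\Delta_1(Q)$ sets.

Fourth, if $A\in\Delta_1(Q)$ and $C\in\Delta_1(A)$, then $C\in\Delta_1(Q)$: replace $\theta(x,y,A)$ by $\exists u\,(u=A\upharpoonright t(x,y)\wedge\theta(x,y,u))$. Such a $u$ exists, and "$u=A\upharpoonright t$" is $\Delta_1(Q)$.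

If $Q$ is merely regular, then $\mathrm I\Delta_0(Q)$ already holds, because on a bounded domain a $\Delta_0(Q)$ formula depends only on a coded initial segment of $Q$.

**Fact 4.** If $M\models\mathrm I\Sigma_1(Z)+\mathrm B\Sigma_2(Z)$, then $Z'$ is tame.

**Proof.** $Z'$ is $\Sigma_1(Z)$, so it is regular by bounded $\Sigma_1(Z)$-comprehension, and $\mathrm I\Delta_0(Z')$ holds. A $\Delta_0(Z')$ formula $\theta(x,y,Z')$ is equivalent to $\exists u\,(u=Z'\upharpoonright t(x,y)\wedge\theta(x,y,u))$ for a suitable term $t$. Here $u=Z'\upharpoonright t$ says that all $i<t$ with $u(i)=1$ are in $Z'$, which is $\Sigma_1(Z)$ by $\mathrm B\Sigma_1(Z)$, and that all $i<t$ with $u(i)=0$ are not in $Z'$, which is $\Pi_1(Z)$. So $\theta(x,y,Z')$ is $\Sigma_2(Z)$, and $\mathrm B\Sigma_1(Z')$ follows from $\mathrm B\Sigma_2(Z)$. $\square$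

By (1), every $\Sigma_1(Z)$ or $\Pi_1(Z)$ set is in $\Delta_1(Z')$; in particular $Z\in\Delta_1(Z')$. The next lemma says what must be controlled when a set is added.

**Lemma 5.** If $Q$ is tame and $Y,Y'\in\Delta_1(Q)$, then $M[Y]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$.

**Proof.** $Y$ is regular, so by (1) every $\Sigma_1(Y)$ or $\Pi_1(Y)$ predicate is $\Delta_1(Q)$ via $Y'$. Its bounded parts are coded, which gives $\mathrm I\Sigma_1(Y)$. For $\mathrm B\Sigma_2(Y)$ it suffices, after merging existential quantifiers, to bound $\forall x<a\,\exists y\,\psi(x,y)$ with $\psi\in\Pi_1(Y)\subseteq\Delta_1(Q)$. This is an instance of $\mathrm B\Sigma_1(Q)$. $\square$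

So the task is to add a grouping $G$ such that not only $G$ but also $(Z\oplus G)'$ is $\Delta_1(Q)$ for a tame $Q$.

## 5. A $\Delta_2$ set that destroys $\Sigma_1$-induction

Is control of the jump really needed? Let $f\in\Delta_1(Z)$ be stable with $M[Z]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$. A sensible first attempt sets $P(x)=\lim_yf(x,y)$, which is $\Delta_2(Z)$ and hence $\Delta_1(Z')$. It takes an infinite class $\{x:P(x)=c\}$ and chooses blocks greedily inside it, each beyond the point where $f(x,\cdot)$ has settled for all earlier $x$. Every step is computable from $Z'$.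

This attempt stops working in three places. The class $\{x:P(x)=c\}$ need not belong to $M[Z]$, so $\mathsf L$ need not have a member inside it. That the recursion reaches stage $i$ is a $\Sigma_1(Z')$ statement about $i$, and tameness of $Z'$ gives no induction for it. Finally, a set in $\Delta_1(Z')$ can destroy $\mathsf{RCA_0}$, as we now check.

**Example.** Let $M[Z]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$ while $\mathrm I\Sigma_2(Z)$ fails; such models exist by the textbook fact that $\mathsf{RCA_0}+\mathrm B\Sigma^0_2$ does not prove $\mathrm I\Sigma^0_2$. There is a $\Sigma_2(Z)$ set $S\ne M$ containing $0$ and closed under successor. Let $I=\{x:\forall x'\le x\;x'\in S\}$. By $\mathrm B\Sigma_2(Z)$ it is $\Sigma_2(Z)$, and it is a proper initial segment closed under successor. Write $x\in I\leftrightarrow\exists y\,\psi(x,y)$ with $\psi\in\Pi_1(Z)\subseteq\Delta_1(Z')$. For $x\in I$ let $g(x)$ be the least $w$ with $\forall x'\le x\,\exists y\le w\,\psi(x',y)$. It exists by $\mathrm B\Sigma_1(Z')$ and the least number principle, $g$ is nondecreasing, and its graph is in $\Delta_1(Z')$. If $g\le w$ on $I$, then $I=\{x:\exists y\le w\,\psi(x,y)\}$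 would be $\Delta_1(Z')$, and $\Delta_1(Z')$-induction would give $I=M$. So $g$ is unbounded on $I$.

Let $A=\{x+g(x):x\in I\}$. Then $A\in\Delta_1(Z')$, because $z\in A$ iff $g(x)=z-x$ for some $x\le z$. It is unbounded and therefore infinite. Given $z$, let $i\in I$ be least with $i+g(i)\ge z$; then $A\cap[0,z)$ has exactly $i$ elements. So if $n\notin I$, no coded subset of $A$ has $n$ elements. But $\mathrm I\Sigma_1(A)$ would prove by induction on $n$ that $A$ has a coded subset with $n$ elements. So $\mathrm I\Sigma_1(A)$ fails. Nevertheless $A$ is tame: it is regular, and $\Sigma_1(A)\subseteq\Sigma_1(Z')$, so $\mathrm B\Sigma_1(A)$ holds.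

If $\mathsf L$ is the collection of all nonempty finite sets, the singletons of elements of $A$ are perfectly good blocks. So even for trivial instances a careless choice ruins the model, and we need Lemma 5.

## 6. Two kinds of paths through bounded trees

We need paths with low jump for trees in $\Delta_1(Z)$, and paths preserving tameness for trees in $\Delta_1(Z')$.

**Lemma 6 (low paths).** Let $M[Z]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$, $r\in M$, and let $T\subseteq r^{<M}$ be an infinite tree in $\Delta_1(Z)$. Then $T$ has a path $B$ with $(Z\oplus B)'\in\Delta_1(Z')$. Hence $M[Z\oplus B]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$.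

**Step 1: a list of events.** We treat facts about the jump and values of the path together. Put $V(2e,\rho)\Leftrightarrow U^Z(e,\hat\rho)$ and $V(2\langle i,c\rangle+1,\rho)\Leftrightarrow i<|\rho|\wedge\rho(i)=c$. Odd numbers not of this form may be ignored (let $V$ be false there). $V$ is monotone in $\rho$. For $\tau\in2^l$ let
$$T_\tau=\{\rho\in T:\forall e<l\,(\tau(e)=0\to\neg V(e,\rho))\},$$
a subtree of $T$: the events given value $0$ are forbidden.

**Step 2: forbid as much as possible.** The statement "$T_\tau$ is infinite" means that $T_\tau$ has a node of every length, so it is $\Pi_1(Z)$. Hence $\{\tau\in2^l:T_\tau\text{ infinite}\}$ is coded. It contains $1^l$, since $T_{1^l}=T$. Let $\tau_l$ be its lexicographically least element. We claim $\tau_l=\tau_{l'}\upharpoonright l$ for $l<l'$. The tree $T_{\tau_{l'}\upharpoonright l}\supseteq T_{\tau_{l'}}$ is infinite. If some $\tau^*\in2^l$ lexicographically below $\tau_{l'}\upharpoonright l$ had $T_{\tau^*}$ infinite, then $\tau^*$ followed by $l'-l$ ones would give the same tree, contradicting the choice of $\tau_{l'}$. So $H=\bigcup_l\tau_l$ is well defined. Since $Z'$ is tame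 and "$T_\tau$ is infinite" is $\Delta_1(Z')$, also $H\in\Delta_1(Z')$.

**Step 3: $H$ predicts long nodes.** If $H(e)=0$ and $e<l$, then $\neg V(e,\rho)$ for all $\rho\in T_{\tau_l}$. If $H(e)=1$, then $T_{\tau_e0}$ is finite, so $V(e,\rho)$ holds for all sufficiently long $\rho\in T_{\tau_e}$. Fix $l$. By $\mathrm B\Sigma_1(Z)$ with parameter $\tau_l$ there is $n_l$ such that $V(e,\rho)$ holds for all $e<l$ with $H(e)=1$ and all $\rho\in T_{\tau_l}$ with $|\rho|\ge n_l$.

**Step 4: the path.** Given $n$, let $l$ exceed all $2\langle i,c\rangle+1$ with $i<n$, $c<r$, and take $\rho\in T_{\tau_l}$ with $|\rho|\ge n,n_l$. By Step 3, for $i<n$ and $c<r$, $H(2\langle i,c\rangle+1)=1$ iff $\rho(i)=c$. So $B(i)=$ the unique $c<r$ with $H(2\langle i,c\rangle+1)=1$ is well defined, and $B\upharpoonright n=\rho\upharpoonright n\in T_{\tau_l}$. Here $l$ can be taken arbitrarily large, and the $T_{\tau_l}$ decrease. So $B\upharpoonright n\in T_{\tau_l}$ for all $n$ and $l$. In particular $B$ is a path of $T$.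

**Step 5: the jump.** $B\in\Delta_1(Z')$, so it is regular. If $H(2e)=1$, take $l>2e$ and $n\ge n_l$: then $V(2e,B\upharpoonright n)$, so $e\in(Z\oplus B)'$ by (2). If $H(2e)=0$, then $\neg V(2e,B\upharpoonright n)$ for all $n$, so $e\notin(Z\oplus B)'$. Thus $Z\oplus B$ and $(Z\oplus B)'$ are in $\Delta_1(Z')$, and Lemma 5 with $Q=Z'$, tame by Fact 4, finishes the proof. $\square$

**Lemma 7 (Simpson–Smith).** Let $M$ be countable, $Q$ tame, $k\in M$, and $T\subseteq k^{<M}$ an infinite tree in $\Delta_1(Q)$. Then $T$ has a path $P$ with $Q\oplus P$ tame.

**Proof.** Outside the model, in $\omega$ steps, we build infinite trees $T=T_0\supseteq T_1\supseteq\cdots$ in $\Delta_1(Q)$. Since $M$ is countable, we can handle each of the following tasks at some step.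

**Task 1: fix the path up to $n\in M$.** Choose $\rho\in k^n$ such that $\{\rho'\in T_i:\rho'\text{ comparable with }\rho\}$ is infinite, and let $T_{i+1}$ be this tree. Such $\rho$ exists. Otherwise each $\rho\in k^n$ has a length at which no node of $T_i$ is comparable with $\rho$. By $\mathrm B\Sigma_1(Q)$ there is one length $n'\ge n$ at which no $\rho\in k^n$ has an extension in $T_i$ (nodes restrict to nodes). Then $T_i$ has no node of length $n'$, a contradiction.

**Task 2: secure one instance of bounding.** Let $a\in M$ and let $\theta(x,y,X)$ be a $\Delta_0$ formula with parameters. Let $t$ be a term, monotone in $x,y$, such that $\theta(x,y,X)$ depends only on $X\cap[0,t(x,y))$. Let $V(x,\rho)$ say that there is $y\le|\rho|$ with $t(x,y)\le|\rho|$ and $\theta(x,y,Q\oplus\hat\rho)$. This is $\Delta_1(Q)$ and monotone in $\rho$. If for some $x<a$ the tree $\{\rho\in T_i:\neg V(x,\rho)\}$ is infinite, let $T_{i+1}$ be this tree for one such $x$. Otherwise let $T_{i+1}=T_i$; then $\mathrm B\Sigma_1(Q)$ gives $n$ such that $V(x,\rho)$ holds for all $x<a$ and all $\rho\in T_i$ of length $n$.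

After Task 1 for $n$, the chosen $\rho$ is the only node of length $n$ in $T_{i+1}$. All later trees are infinite subtrees, so they contain it too. So the chosen strings are nodes of all $T_i$, are compatible, and form a path $P$ of every $T_i$. All $P\upharpoonright n$ are coded, so $Q\oplus P$ is regular and $\mathrm I\Delta_0(Q\oplus P)$ holds. For each $\theta,a$, Task 2 ensured one of two things. Either some $x<a$ has $\neg V(x,P\upharpoonright n)$ for all $n$, so no $y$ satisfies $\theta(x,y,Q\oplus P)$; or all $x<a$ have such a $y\le n$. So $\mathrm B\Sigma_1(Q\oplus P)$ holds. $\square$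

## 7. Largeness that survives finite colorings

The first trouble in Section 5 was that $\mathsf L$ might miss color classes outside the model. We now replace largeness by a statement about finite colorings.

**Definition (strongly large).** Let $M[Z]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$ and let $\mathsf L\in\Delta_1(Z)$ be closed under supersets. $\mathsf L$ is strongly large in $M[Z]$ if for every infinite $X\in\Delta_1(Z)$ and all $m,r\in M$ with $r\ge1$ there is $n$ such that every coloring of $X\cap[m,n)$ with $r$ colors has a nonempty homogeneous (monochromatic) subset in $\mathsf L$.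

For $\mathsf L=\{F:|F|\ge2\}$ any $n$ with $|X\cap[m,n)|\ge r+1$ works. Being large in the model is not enough for strong largeness, as the following shows.

**Example.** Let $M=\omega$ and $Z=\emptyset$. Let $D_e$ be the set of the first $e+3$ elements enumerated into the $e$-th c.e. set $W_e$, if it has that many. Let $F\in\mathsf L$ if $F\ne\emptyset$ and some $D_e$ with $e\le\max F$ is fully enumerated by stage $\max F$ and contained in $F$. This is computable and closed under supersets. If $X=W_e$ is infinite and computable, then $X\cap[0,n]\in\mathsf L$ for suitable $n$. So $\mathsf L$ is a largeness notion in the model of computable sets. But it is not strongly large: a random $2$-coloring of $[0,n)$ is constant on $D_e$ with probability $2^{-(e+2)}$, these numbers add up to $\frac12$, and so for each $n$ some $2$-coloring of $[0,n)$ is constant on no $D_e\subseteq[0,n)$.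

In such a case we need no grouping, because we can destroy the largeness notion.

**Lemma 8.** If $\mathsf L$ is not strongly large in $M[Z]$, there is $B$ with $M[Z\oplus B]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2+$ "$\mathsf L$ is not a largeness notion".

**Proof.** Let $X,m,r$ witness the failure. The tree of all $\rho\in r^{<M}$ that are not constant on any nonempty subset of $X\cap[m,|\rho|)$ lying in $\mathsf L$ is infinite and in $\Delta_1(Z)$. Take a path $B$ by Lemma 6. In $M[Z\oplus B]$ some $Y=X\cap[m,\infty)\cap B^{-1}(c)$ is infinite. Otherwise for each $c<r$ there would be a bound on the corresponding class, and $\mathrm B\Sigma^0_2$ would give one bound for all $c<r$, making $X$ finite. No nonempty finite subset of $Y$ is in $\mathsf L$, since an initial segment of $B$ would be constant on it. Also $\emptyset\notin\mathsf L$, since otherwise, by closure under supersets, singletons of $Y$ would be in $\mathsf L$. So $Y$ shows that $\mathsf L$ is not a largeness notion. $\square$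

## 8. Colorings in place of reservoirs: deciding one $\Sigma_1$ fact

From here to the end of Section 10 fix $M[Z]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$, $k\ge1$, a function $h:M\times M\to k$ in $\Delta_1(Z)$, and $\mathsf L\in\Delta_1(Z)$ strongly large in $M[Z]$. For a coloring $f$ of pairs we shall take $h(x,y)=f(x,y)$ for $x<y$ and $0$ otherwise.

**Definition ($X_\sigma$ and $T_h$).** For $\sigma\in k^{<M}$ let
$$X_\sigma=\{y\ge|\sigma|:\forall x<|\sigma|\;h(x,y)=\sigma(x)\},\qquad T_h=\{\sigma:X_\sigma\ne\emptyset\}.$$

If $\sigma\sqsubseteq\tau$ then $X_\tau\subseteq X_\sigma$. So $T_h$ is a tree. It is $\Sigma_1(Z)$, hence in $\Delta_1(Z')$. It is infinite, since $n\in X_\sigma$ for $\sigma=(h(0,n),\dots,h(n-1,n))$. If $f$ is stable and $P(x)=\lim_yf(x,y)$, then $P$ is a path of $T_h$. In general a path is a guess at limits. Our target is the following.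

**Proposition 9.** Let $P$ be a path of $T_h$ with $Q:=Z'\oplus P$ tame. There is an infinite sequence $F_0<F_1<\cdots$ of nonempty sets in $\mathsf L$, coded by a set $G$, such that

1. for $i<j$, $h$ is constant on $F_i\times F_j$;
2. for each $x$, $h(x,y)=P(x)$ for all $y$ in all but finitely many of the $F_j$;
3. $G$ and $(Z\oplus G)'$ are in $\Delta_1(Q)$; hence $M[Z\oplus G]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$ by Lemma 5.

Fix such a $P$. Every $X_{P\upharpoonright m}$ is infinite, since for $n\ge m$ it contains $X_{P\upharpoonright n}\ne\emptyset$, whose elements are $\ge n$. It is in $\Delta_1(Z)$, with number parameter $P\upharpoonright m$. If $P$ is constant on a block $E\subseteq[0,m)$, then $h$ is constant on $E\times X_{P\upharpoonright m}$: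
$$x\in E,\ y\in X_{P\upharpoonright m}\ \Longrightarrow\ h(x,y)=P(x).\tag{3}$$
So we build blocks on which $P$ is constant, each inside $X_{P\upharpoonright m}$ for an $m$ beyond the earlier blocks.

**Definition (block sequences and forcing).** A block sequence is a finite sequence $E=(E_1<\dots<E_l)$ of nonempty sets in $\mathsf L$; $l=0$ is allowed. It is grouped if $h$ is constant on $E_i\times E_j$ for all $i<j$. For a coloring $\rho$ whose domain contains all blocks, $E$ is $\rho$-homogeneous if $\rho$ is constant on each $E_i$; different blocks may have different colors. Code a finite set $A$ by $\mathrm{cd}(A)=\sum_{x\in A}2^x$. For nonempty sets, $A<A'$ implies $\mathrm{cd}(A)<\mathrm{cd}(A')$. For $F=(F_1<\dots<F_l)$ let $\chi_F$ be the characteristic string, of length $\mathrm{cd}(F_l)+1$, of the set of codes of the blocks of $F$ (the empty string if $l=0$). Write $F\Vdash e$ for $U^Z(e,\chi_F)$.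

For example, with $F=(\{0,2\},\{3\})$ the codes are $5$ and $8$, and $\chi_F=000001001$. If $F^*$ end-extends $F$, the new codes exceed $\mathrm{cd}(F_l)$, so $\chi_F\sqsubseteq\chi_{F^*}$. Hence $F\Vdash e$ implies $F^*\Vdash e$. The relation $F\Vdash e$ is $\Delta_1(Z)$.

How do we make sure that a given $e$ stays out of $(Z\oplus G)'$? The sensible first approach keeps a reservoir, an infinite set $X$ from which later blocks are taken. If $\Sigma_1$ fact number $e$ cannot be forced, compactness gives a coloring $B$ of $X$ such that no sequence of $B$-homogeneous blocks forces $e$; then shrink $X$ to an infinite color class of $B$. The breaking point is the last move. "$X\cap B^{-1}(c)$ is infinite" is a $\Pi_2$ statement about $X\oplus B$, while $Q=Z'\oplus P$ is only known to answer $\Sigma_1(Z)$ questions. We would have to choose infinite classes again and again, with no $\Delta_1(Q)$ way to make the choice.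

The way past it is that we need not choose. Blocks of a grouping may have different colors, as in the parity example. So we keep all color classes and promise only that each later block will be homogeneous for the coloring. We do not even fix an infinite coloring: the promise is that suitable colorings of every finite length exist, which is a $\Pi_1(Z)$ statement, and $Z'$ decides it.

Here is the method for one fact, $e=0$, at the very start. Consider

> for every $\gamma:[0,n)\to k$ there is a nonempty grouped $\gamma$-homogeneous block sequence $E$ with blocks $\subseteq[0,n)$ and $E\Vdash0$.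

This is a $\Delta_1(Z)$ property of $n$, and it does not mention $P$. Suppose some $n$ has it. Apply it to $\gamma=P\upharpoonright n$. We get $E$ forcing $0$ with $P$ constant on every block, and by (3) we can continue inside $X_{P\upharpoonright n}$. Suppose no $n$ has it. Then colorings $\gamma:[0,n)\to k$ with no such $E$ exist for every $n$. Strong largeness with $k^2$ colors gives $n$ such that every pair $(\gamma,P\upharpoonright n)$ has a common homogeneous block. By bounding, choose a bad $\gamma$ of length $n$ that has bad extensions of all lengths, and let $E$ be one block homogeneous for $(\gamma,P\upharpoonright n)$. If later blocks $E'\subseteq X_{P\upharpoonright n}$ are grouped and homogeneous for a bad $\gamma'\sqsupseteq\gamma$, then $E^\frown E'$ is grouped by (3) and $\gamma'$-homogeneous, so it does not force $0$. The promise is kept without an infinite class having been chosen.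

## 9. Deciding $b$ many $\Sigma_1$ facts in one step

If stage $s$ decided just the fact $e=s$, there would be a problem in a nonstandard $M$: we could not show that all stages are reached, since that would be $\Sigma_1(Q)$-induction. So a stage must decide all $e<b$ for a large $b$. Deciding them one after another is an iteration of length $b$ and meets the same obstacle. Instead we count how many of them can be forced, and take the maximum.

**Definition (good strings and conditions).** Given $F$, $\sigma$ and a finite set $N$, with all blocks of $F$ contained in $[0,|\sigma|)$, a string $\rho\in r^n$ is $(F,\sigma,N)$-good if no grouped $\rho$-homogeneous block sequence $E$ (possibly empty) with blocks $\subseteq X_\sigma\cap[0,n)$ satisfies $F^\frown E\Vdash e$ for some $e\in N$. A condition is $p=(F,m,r,N)$, where $F$ is a grouped block sequence with blocks $\subseteq[0,m)$, $P$ is constant on each block of $F$, $r\ge1$, $N$ is a finite set, and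
$$\forall n\,\exists\rho\in r^n\quad\rho\text{ is }(F,P\upharpoonright m,N)\text{-good}.\tag{4}$$

So $N$ lists the facts promised to stay false, and $r$ counts the colors of the promise. Goodness is $\Delta_1(Z)$, as it involves only bounded quantification. Restrictions of good strings are good. Taking $E$ empty in (4) gives $F\nVdash e$ for all $e\in N$. Since (4) is $\Pi_1(Z)$ in $(p,P\upharpoonright m)$, being a condition is a $\Delta_1(Q)$ property. The simplest condition is $(\emptyset,0,1,\emptyset)$.

**Lemma 10 (Extension Lemma).** Let $p=(F,m,r,N)$ be a condition and $b\in M$. There is a condition $p^*=(F^*,m^*,r^*,N^*)$ with $F^*=F^\frown E$, $E$ a nonempty sequence with blocks $\subseteq X_{P\upharpoonright m}$, $m^*\ge b$, $m^*\ge m$, $N\subseteq N^*$, and for every $e<b$: $F^*\Vdash e$ or $e\in N^*$.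

Let $\sigma=P\upharpoonright m$. In the proof "good" means $(F,\sigma,N)$-good.

**Step 1: how many facts can be forced against all colorings.** For $j\le b$ let $S_j(n)$ be:

> for every good $\rho\in r^n$ and every $\gamma:[0,n)\to k^{\,b+1-j}$ there is a nonempty grouped block sequence $E$ with blocks $\subseteq X_\sigma\cap[0,n)$, homogeneous for $\rho$ and for $\gamma$, with $\#\{e<b:F^\frown E\Vdash e\}\ge j$.

($F^\frown E$ is a block sequence because $\min X_\sigma\ge m$.) The number of colors is explained by the end of the story. At $j=b$ we need to beat only $P$, which has $k$ colors. In general, failure of $S_{j+1}$ provides a coloring, and $S_j$ must beat that coloring together with $P$. So $S_j$ must allow $k$ times as many colors as $S_{j+1}$.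

$S_j(n)$ is $\Delta_1(Z)$, uniformly in $j$. Strong largeness applied to $X_\sigma$, $m$ and $r\cdot k^{b+1}$ colors gives $\exists n\,S_0(n)$; a sequence of one block suffices. By $\mathrm I\Sigma_1(Z)$ let $j\le b$ be maximal with $\exists n\,S_j(n)$, and fix $n$ with $S_j(n)$.

**Step 2: the extension if $j=b$.** Some good $\rho\in r^n$ has good extensions in $r^{n'}$ for all $n'\ge n$. Otherwise each good $\rho\in r^n$ has a length at which it has no good extension. As goodness is closed under restriction, $\mathrm B\Sigma_1(Z)$ gives one $n'\ge n$ at which there is no good string at all, contradicting (4). Apply $S_b(n)$ to this $\rho$ and to $\gamma=P\upharpoonright n$, which uses $k=k^{b+1-b}$ colors. The resulting $E$ satisfies $F^\frown E\Vdash e$ for all $e<b$. Put $r^*=r$ and $N^*=N$.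

**Step 3: the extension if $j<b$.** Call $(\rho,\gamma)$ with $\rho\in r^{n'}$, $\gamma:[0,n')\to k^{b-j}$ excellent if $\rho$ is good and no nonempty grouped $E$ with blocks $\subseteq X_\sigma\cap[0,n')$, homogeneous for $\rho$ and $\gamma$, has $\#\{e<b:F^\frown E\Vdash e\}\ge j+1$. Since $S_{j+1}(n')$ fails for every $n'$, excellent pairs of every length exist. They are closed under restriction. As in Step 2, $\mathrm B\Sigma_1(Z)$ gives an excellent $(\rho,\gamma)$ of length $n$ with excellent extensions of every length $n'\ge n$. Apply $S_j(n)$ to $\rho$ and to the coloring $(\gamma,P\upharpoonright n)$, which uses $k^{b-j}\cdot k=k^{b+1-j}$ colors. We get $E$ with at least $j$ facts forced, and by excellence exactly $j$ of the $e<b$ satisfy $F^\frown E\Vdash e$. Put $r^*=r\cdot k^{b-j}$ and $N^*=N\cup\{e<b:F^\frown E\nVdash e\}$.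

**Step 4: everything but (4).** In both cases put $F^*=F^\frown E$ and $m^*=\max(n,b)$. Since $E$ has a nonempty block inside $X_\sigma\cap[0,n)$ and $\min X_\sigma\ge m$, we have $n>m$, so $m^*\ge m$. The blocks of $F^*$ are $\subseteq[0,m^*)$. $P$ is constant on each block of $F$ because $p$ is a condition, and on each block of $E$ because $E$ is homogeneous for $P\upharpoonright n$. $F^*$ is grouped: $F$ and $E$ are, and between a block of $F$ and a block of $E$ we use (3). Every $e<b$ has $F^*\Vdash e$ or $e\in N^*$.

**Step 5: (4) for $p^*$.** We show that the promise can be kept. By restriction it is enough to treat lengths $n'\ge n$. If $j=b$, let $\rho'$ be a good extension of length $n'$ of the chosen $\rho$. If $j<b$, let $(\rho',\gamma')$ be an excellent extension of length $n'$ of the chosen $(\rho,\gamma)$. View it as an $r^*$-coloring of $[0,n')$. We claim that it is $(F^*,P\upharpoonright m^*,N^*)$-good.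

Suppose not. Then there is a grouped $E'$ (possibly empty), homogeneous for it, with blocks $\subseteq X_{P\upharpoonright m^*}\cap[0,n')$ and $F^{*\frown}E'\Vdash e$ for some $e\in N^*$. The elements of $X_{P\upharpoonright m^*}$ are $\ge m^*\ge n$, and $X_{P\upharpoonright m^*}\subseteq X_{P\upharpoonright m}$. So $E^\frown E'$ is a nonempty block sequence with blocks $\subseteq X_{P\upharpoonright m}\cap[0,n')$, homogeneous for $\rho'$ (and for $\gamma'$ if $j<b$). It is grouped: within $E$ and within $E'$ this is given, and between a block of $E$ and a block of $E'$ it follows from (3) for $m^*$, as $P$ is constant on the blocks of $E$, which lie in $[0,m^*)$. Moreover $F^\frown(E^\frown E')\Vdash e$.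

If $e\in N$, this contradicts goodness of $\rho'$. If $e\notin N$, then $j<b$, $e<b$ and $F^*\nVdash e$. By monotonicity $F^\frown(E^\frown E')$ forces the $j$ indices below $b$ forced by $F^*$, and also $e$. That is at least $j+1$ indices below $b$, contradicting excellence of $(\rho',\gamma')$. This proves Lemma 10. $\square$

## 10. Runs along a possibly proper cut

We iterate Lemma 10 and prove Proposition 9. Since the number of stages may fall short of $M$, the bound $b$ at a stage is the code of everything done so far.

**Step 1: runs.** Let $p_0=(\emptyset,0,1,\emptyset)$. A run of length $s$ is a coded sequence $c=\langle p_0,\dots,p_s\rangle$ such that for each $t<s$, $p_{t+1}$ is the least (code of a) $p^*$ as in Lemma 10 for $p=p_t$ and $b=b_t:=$ the code of $\langle p_0,\dots,p_t\rangle$. Codes of sequences are at least their length. "$c$ is a run of length $s$" is $\Delta_1(Q)$, because being a condition is $\Delta_1(Q)$ and the rest adds $\Delta_1(Z)$ properties and bounded quantifiers. By $\Delta_1(Q)$-induction any two runs are comparable. Every run has a one-step extension, by Lemma 10 and the least number principle for $\Delta_1(Q)$.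

**Step 2: codes of runs are unbounded in $M$.** Suppose all are $<d$. Then $\{s:\exists c<d\ (c\text{ is a run of length }s)\}$ is $\Delta_1(Q)$, contains $0$, and is closed under successor. By $\Delta_1(Q)$-induction it is all of $M$. But a run of length $d$ has code $\ge d$, a contradiction. The set of lengths of runs may still be a proper cut of $M$; the argument never needs more.

**Step 3: the set $G$.** For $s$ the length of a run write $p_s=(F^s,m_s,r_s,N_s)$. Along a run, the $F^s$ are end-extended, and the $m_s$ and $N_s$ increase. Let $G$ be the set of codes of blocks of all the $F^s$. Since $b_s$ is the code of the run of length $s$, the $b_s$ are unbounded in $M$ by Step 2. Blocks added after stage $s+1$ consist of elements $\ge m_{s+1}\ge b_s$, hence have codes $>b_s$. So for any $s$ with $b_s\ge x$: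
$$x\in G\iff x\text{ codes a block of }F^{s+1}.\tag{5}$$
Such $s$ exist, so $x\in G$ can be expressed both by "for some run with code $\ge x$, its one-step extension has $x$ as a block code" and by "for every run with code $\ge x$, its one-step extension does". Hence $G\in\Delta_1(Q)$.

**Step 4: properties 1 and 2.** $G$ is infinite: each stage adds a block, and a block added at stage $s+2$ has code $>b_s$. Any two members of $G$ occur in a common $F^s$, which is a grouped block sequence, so 1 holds. Blocks added after stage $s$ lie in $X_{P\upharpoonright m_s}$, and the $m_s$ are unbounded since $m_{s+1}\ge b_s$. Given $x$, choose $s$ with $m_s>x$: then $h(x,y)=P(x)$ for all $y$ in all blocks outside the finite sequence $F^s$. So 2 holds.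

**Step 5: the jump.** $G$ is regular, as $G\in\Delta_1(Q)$. The $\chi_{F^s}$ are initial segments of $G$ of unbounded length, so by (2), $e\in(Z\oplus G)'$ iff $F^t\Vdash e$ for some $t$. Take $s$ with $b_s>e$. We claim
$$e\in(Z\oplus G)'\iff F^{s+1}\Vdash e.\tag{6}$$
Suppose $F^{s+1}\nVdash e$. For $t\le s+1$, $F^t\nVdash e$ by monotonicity. By Lemma 10 with $b=b_s>e$ we have $e\in N_{s+1}$, so $e\in N_t$ for all $t\ge s+1$; as $p_t$ is a condition, $F^t\nVdash e$. This proves (6), and as in Step 3 it gives $(Z\oplus G)'\in\Delta_1(Q)$.

**Step 6: the sequence.** Since $Z\oplus G\in\Delta_1(Q)$ too, Lemma 5 gives $M[Z\oplus G]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$. In this model the infinite set $G$ is enumerated increasingly along all of $M$, giving $(F_i)_{i\in M}$ with $F_0<F_1<\cdots$. Proposition 9 is proved. $\square$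

**Corollary 11.** Let $M$ be countable, $M[Z]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$, $k\ge1$, and let $f:[M]^2\to k$ and $\mathsf L$ be in $\Delta_1(Z)$. There is $Y$ with $Z\in\Delta_1(Y)$ such that $M[Y]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$ and, in $M[Y]$, either $\mathsf L$ is not a largeness notion or $f$ has an infinite $\mathsf L$-grouping.

**Proof.** If $\mathsf L$ is not closed under supersets, take $Y=Z$. If it is closed under supersets but not strongly large in $M[Z]$, take $Y=Z\oplus B$ from Lemma 8. Otherwise let $h(x,y)=f(x,y)$ for $x<y$ and $0$ otherwise. Apply Lemma 7 to $Z'$, tame by Fact 4, and the tree $T_h$ to get a path $P$ with $Z'\oplus P$ tame. Then apply Proposition 9 and put $Y=Z\oplus G$. For $i<j$, $x\in F_i$ and $y\in F_j$ we have $x<y$, so property 1 says that $(F_i)$ is an $\mathsf L$-grouping for $f$. $\square$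

## 11. An $\omega$-chain of extensions: proof of Theorem 1

**Step 1: a counterexample model.** Suppose $\mathsf{RCA_0}+\mathrm B\Sigma^0_2\nvdash\forall X\varphi(X)$ with $\varphi$ arithmetical. Take a countable model $(M,\mathcal S_0)$ of $\mathsf{RCA_0}+\mathrm B\Sigma^0_2$ and $Z_0\in\mathcal S_0$ with $\neg\varphi(Z_0)$. Since $\varphi$ is arithmetical, $M[Z_0]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2+\neg\varphi(Z_0)$.

**Step 2: the chain.** We build $Z_0,Z_1,\dots$ with $\Delta_1(Z_n)\subseteq\Delta_1(Z_{n+1})$ and $M[Z_n]\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$. There are countably many tasks, so by bookkeeping each of the following, with parameters in some $\Delta_1(Z_i)$, is handled at some later step $n\ge i$.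

* A triple $(k,f,\mathsf L)$ with $f:[M]^2\to k$: let $Z_{n+1}$ be the set $Y$ of Corollary 11 for $Z=Z_n$.
* An infinite tree $T\subseteq2^{<M}$: let $Z_{n+1}=Z_n\oplus B$ with $B$ from Lemma 6.
* A sequence $(R_x)_{x\in M}$ of sets: let $k=2$, $h(x,y)=R_x(y)$, and let $\mathsf L$ be the collection of all nonempty finite sets. It is strongly large, since singletons are homogeneous. Apply Lemma 7 to $Z_n'$ and $T_h$, then Proposition 9, and put $Z_{n+1}=Z_n\oplus G$. Let $C=\bigcup_jF_j$. It is infinite, and it is $\Delta_1(G)$ since the minima of the $F_j$ increase. By property 2, for each $x$, $R_x$ is constant on $C$ up to finitely many elements. So $C$ is cohesive for $(R_x)$.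

**Step 3: the limit model.** Let $\mathcal S=\bigcup_n\Delta_1(Z_n)$. Every instance of $\Delta^0_1$-comprehension, $\mathrm I\Sigma^0_1$ or $\mathrm B\Sigma^0_2$ has its finitely many set parameters in some $M[Z_n]$, which satisfies it. So $(M,\mathcal S)\models\mathsf{RCA_0}+\mathrm B\Sigma^0_2$, and $\mathsf{WKL}$ and $\mathsf{COH}$ hold by construction.

**Step 4: $\mathrm{GP}^2_{<\infty}$ holds.** Let $f:[M]^2\to k$ and $\mathsf L$ be in $\mathcal S$ with $(M,\mathcal S)\models$ "$\mathsf L$ is a largeness notion", and let step $n$ handle $(k,f,\mathsf L)$. If "$\mathsf L$ is not a largeness notion" held in $M[Z_{n+1}]$, it would be witnessed by a failure of closure under supersets or by an infinite $X\in\Delta_1(Z_{n+1})\subseteq\mathcal S$ with no finite subset in $\mathsf L$. Either would witness the same in $(M,\mathcal S)$, a contradiction. So by Corollary 11 $f$ has an infinite $\mathsf L$-grouping in $\Delta_1(Z_{n+1})\subseteq\mathcal S$.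

**Step 5: the sentence still fails.** The first-order part is unchanged and $\varphi$ is arithmetical, so $\neg\varphi(Z_0)$ holds in $(M,\mathcal S)$. Hence $\forall X\varphi(X)$ is not provable in $\mathsf{RCA_0}+\mathrm B\Sigma^0_2+\mathrm{GP}^2_{<\infty}+\mathsf{WKL}+\mathsf{COH}$. Since $\mathrm{GP}^2_2$ is the case $k=2$ of $\mathrm{GP}^2_{<\infty}$, the second sentence of Theorem 1 follows. So the answer to the question is yes: the first guess was right. $\square$

## 12. The standard model: proof of Theorem 2

Now let $M=\omega$ and let $Z$ be computable. Every $Q\subseteq\omega$ is tame, and $\Delta_1(Q)$ is the class of sets computable from $Q$. Let $h(x,y)=f(x,y)$ for $x<y$ and $0$ otherwise.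

**Step 1: $\mathsf L$ is strongly large.** This is what Proposition 9 requires. Suppose $X,m,r$ were a counterexample. König's lemma gives $B:\omega\to r$ with no nonempty homogeneous subset of $X\cap[m,\infty)$ in $\mathsf L$. But some $X\cap[m,\infty)\cap B^{-1}(c)$ is infinite, and since $\mathsf L$ is large for all infinite subsets of $\omega$, it has a nonempty finite subset in $\mathsf L$ (if $\emptyset\in\mathsf L$, any singleton will do). This is a contradiction.

**Step 2: part (b).** $T_h$ is a $\emptyset'$-computable infinite subtree of $k^{<\omega}$, so $\mathbf d\gg\mathbf0'$ computes a path $P$. Also $\mathbf d$ computes $\emptyset'$, since the tree of initial segments of $\emptyset'$ is $\emptyset'$-computable and has $\emptyset'$ as its only path. By Proposition 9, $G'\le_TP\oplus\emptyset'\le_T\mathbf d$, and $G$ is an $\mathsf L$-grouping for $f$ by property 1.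

**Step 3: part (a).** If $f$ is stable, let $P(x)=\lim_yf(x,y)$, so $P\le_T\emptyset'$. All $X_{P\upharpoonright m}$ are cofinite, in particular nonempty, so $P$ is a path of $T_h$. Proposition 9 gives $G'\le_TP\oplus\emptyset'\le_T\emptyset'$. $\square$
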